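# Frobenius-stable $\mathfrak m$-components of local cohomology: they exist exactly outside the range $2\le i<d$

## 1. The main theorems and what they say

All rings are commutative and Noetherian with identity, and $(R,\mathfrak m)$ denotes a local ring of characteristic $p>0$. The local cohomology modules $H^i_\mathfrak m(R)$ carry the natural Frobenius action $F$.

**Theorem 1.** Let $p$ be a prime, $k$ any field of characteristic $p$, and $d\ge 3$. There is a complete local domain $(R,\mathfrak m)$ of dimension $d$ with $R/\mathfrak m=k$ such that $\mathfrak m\in\operatorname{Att}_R H^2_\mathfrak m(R)$, and in no irredundant secondary representation of $H^2_\mathfrak m(R)$ is the $\mathfrak m$-component $F$-stable. It is not even $F^e$-stable for any $e\ge 1$.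

**Theorem 2.** Fix $p$ and integers $i,d\ge 0$.

1. If $i\le 1$ or $i\ge d$, then for every local ring $(R,\mathfrak m)$ of characteristic $p$ and dimension $d$ with $H^i_\mathfrak m(R)\ne 0$, the module $H^i_\mathfrak m(R)$ has an irredundant secondary representation whose $\mathfrak m$-component is zero or $F$-stable.
2. If $2\le i<d$, then for every field $k$ of characteristic $p$ there is a complete local ring of dimension $d$ with residue field $k$ for which this fails for $H^i_\mathfrak m(R)$, even with $F^e$ in place of $F$, for every $e\ge 1$.

In plain words: an Artinian module such as $H^i_\mathfrak m(R)$ can be written as a sum of "secondary" pieces, one for each attached prime. The piece attached to $\mathfrak m$ has finite length, and in general it can be chosen in several ways. The problem, taken from Alessandro De Stefani and Linquan Ma, "F-stable secondary representations and deformation of F-injectivity", arXiv:2009.09038 (2020), asks whether it can always be chosen so that Frobenius maps it into itself. Theorem 1 says no, in every characteristic and over every field. Theorem 2 says in which degrees and dimensions the answer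 can be no: exactly when $2\le i<d$. In particular no counterexample has dimension less than $3$, and in dimension $3$ they occur only for $i=2$. Since an $F$-stable submodule is $F^e$-stable for all $e$, the statements about $F^e$ are stronger than those about $F$.

We now make all of these words precise.

## 2. Secondary modules, attached primes, and the freedom in the $\mathfrak m$-component

**Definition (secondary module).** An $R$-module $N\ne 0$ is secondary if for every $r\in R$, multiplication by $r$ on $N$ is either surjective or nilpotent. Then $\mathfrak p=\sqrt{\operatorname{ann}_R N}$ is prime, and $N$ is called $\mathfrak p$-secondary. So an element $r$ acts nilpotently if $r\in\mathfrak p$ and surjectively if $r\notin\mathfrak p$.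

For example, let $T=k[[x]]$ and $E=k((x))/k[[x]]$, with basis $x^{-1},x^{-2},\dots$. Multiplication by a nonzero element $x^t\cdot(\text{unit})$ is surjective on $E$, so $E$ is $(0)$-secondary. The module $k=T/(x)$ is $(x)$-secondary. More generally, over a local ring every nonzero module $N$ of finite length is $\mathfrak m$-secondary: units act bijectively, and a power of $\mathfrak m$ kills $N$.

**Definition (secondary representation).** A secondary representation of $M$ is an expression $M=N_1+\cdots+N_n$ with each $N_j$ a $\mathfrak p_j$-secondary submodule. It is irredundant if the $\mathfrak p_j$ are pairwise distinct and no summand can be omitted.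

We use two textbook facts. Every Artinian module has an irredundant secondary representation, and every $H^i_\mathfrak m(R)$ is Artinian. The set $\{\mathfrak p_1,\dots,\mathfrak p_n\}$ does not depend on the irredundant representation; it is $\operatorname{Att}_R(M)$, the set of attached primes. The $\mathfrak p$-component of a given irredundant representation is the $N_j$ with $\mathfrak p_j=\mathfrak p$, taken to be $0$ if $\mathfrak p\notin\operatorname{Att}_R(M)$.

The primes are unique, but the components need not be. Over $T=k[[x]]$ take $M=E\oplus k$. For each $\lambda\in k$ the line $N_\lambda=k\cdot(\lambda x^{-1},1)$ is killed by $x$, so it is $(x)$-secondary, and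
$$M=(E\oplus 0)+N_\lambda$$
is an irredundant secondary representation. Different $\lambda$ give different $(x)$-components. The question is whether some choice is compatible with $F$.

**Definition ($F$-stable).** A submodule $N$ of a module with a Frobenius action $F$ is $F^e$-stable if $F^e(N)\subseteq N$.

## 3. Frobenius on Čech complexes

Let $Q$ be an $R$-module with an additive map $\varphi:Q\to Q$ satisfying $\varphi(rq)=r^p\varphi(q)$. Choose $z_1,\dots,z_r$ generating an ideal with radical $\mathfrak m$. The rule
$$\frac{q}{z^m}\longmapsto\frac{\varphi(q)}{z^{pm}},$$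
with $z$ a product of some of the $z_i$, is an additive endomorphism of the Čech complex of $Q$. Hence it induces $F$ on each $H^j_\mathfrak m(Q)$, and $F(r\eta)=r^pF(\eta)$. The choice of the $z_i$ does not matter. If $y\in\mathfrak m$ is added to the list, projecting to the terms without $y$ is a chain map compatible with $F$. Its kernel is, up to a shift, the Čech complex of $Q_y$ on $z_1,\dots,z_r$, which is exact because the $z_i$ generate the unit ideal of $R_y$. Two lists are compared through their union. For $Q=R$ and $\varphi(r)=r^p$ this is the natural action.

A short exact sequence whose maps commute with the $\varphi$'s gives a short exact sequence of Čech complexes compatible with these endomorphisms. So its long exact sequence, connecting maps included, commutes with $F$. We use this constantly and call it $F$-compatibility.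

A first example is $T=k[[x]]$. Here $H^1_{(x)}(T)=E=k((x))/k[[x]]$ and $F\bigl(\sum\lambda_jx^{-j}\bigr)=\sum\lambda_j^p x^{-pj}$: Frobenius multiplies pole orders by $p$.

## 4. Eliminating the representations: complements to $\mathfrak m^tM$

The next lemma removes secondary representations from the problem. It works because, although the $\mathfrak m$-component is not unique, the sum of the other components is.

**Lemma 3.** Let $M=H^i_\mathfrak m(R)\ne 0$, $e\ge 1$, and $L=\mathfrak m^tM$ for $t\gg 0$ (this stabilizes since $M$ is Artinian). The following are equivalent: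

(a) $M$ has an irredundant secondary representation whose $\mathfrak m$-component is zero or $F^e$-stable;

(b) there is an $F^e$-stable submodule $N\subseteq M$ of finite length (possibly $0$) with $M=N+L$.

*Proof.* Take any irredundant secondary representation. Let $N'$ be its $\mathfrak m$-component ($0$ if there is none), and let $L^*$ be the sum of the other components $N_j$.

Some power of $\mathfrak m$ kills $N'$, and $N'$ is Artinian. So each $\mathfrak m^sN'/\mathfrak m^{s+1}N'$ is an Artinian, hence finite-dimensional, vector space, and $N'$ has finite length.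

We claim $L^*=L$. If $\mathfrak p_j\ne\mathfrak m$, pick $y\in\mathfrak m\setminus\mathfrak p_j$. Then $y$ acts surjectively on $N_j$, so $N_j=y^tN_j\subseteq\mathfrak m^tN_j$ for all $t$. Summing over $j$, $L^*=\mathfrak m^tL^*\subseteq\mathfrak m^tM$ for all $t$. Conversely, for $t\gg 0$ we have $\mathfrak m^tN'=0$, so $\mathfrak m^tM=\mathfrak m^tN'+\mathfrak m^tL^*\subseteq L^*$. Hence $L^*=L$.

(a)$\Rightarrow$(b): use the representation from (a) and take $N=N'$. Then $M=N'+L^*=N+L$.

(b)$\Rightarrow$(a): If $L=M$, then $L^*=M$, so irredundancy forces $N'=0$ and our representation works. If $L\ne M$, then $N\ne 0$ has finite length, so $N$ is $\mathfrak m$-secondary; also $N'\ne 0$ because $L^*=L\neq M$. Replace $N'$ by $N$. Then $M=N+L^*$ is a secondary representation with the same, pairwise distinct, primes. If a summand could be omitted, omitting superfluous summands one at a time would give an irredundant representation with fewer primes, contradicting the uniqueness of $\operatorname{Att}_R(M)$. So it is irredundant, and its $\mathfrak m$-component $N$ is $F^e$-stable. $\square$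

## 5. Degrees $0$ and at least $d$, and a toy module where closing up under $F$ fails

Some cases of Theorem 2(1) can be settled at once through (b) with $e=1$.

* If $i>d$, then $H^i_\mathfrak m(R)=0$ and there is nothing to prove.
* If $i=0$, then $M=H^0_\mathfrak m(R)$ has finite length; take $N=M$.
* If $i=d\ge 1$, then $H^d_\mathfrak m$ is right exact, so $M/\mathfrak mM\cong H^d_\mathfrak m(R/\mathfrak m)=0$. Hence $M=\mathfrak mM=L$; take $N=0$.

Here is one case by hand with $i=1$, $d=2$. Let $R=k[[s^4,s^3t,st^3,t^4]]$, and let $R'\supset R$ be the ring of power series in the monomials in $s,t$ of degree divisible by $4$. Every monomial of degree $8$ lies in $R$; for instance $s^6t^2=(s^3t)^2$ and $s^4t^4=s^4\cdot t^4$. A monomial of degree $4m$ with $m\ge 3$ is divisible by $s^4$ or $t^4$, so by induction it lies in $R$ as well. Hence $R'/R$ is spanned by the class of $s^2t^2$. As $R'$ is a direct summand of $k[[s,t]]$, its $H^0$ and $H^1$ vanish, so $H^1_\mathfrak m(R)\cong R'/R$ has length one. There $F[s^2t^2]=[s^{2p}t^{2p}]=0$, because the degree $4p$ is at least $8$. We may take $N=M$.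

What would one try in general? Start with any $\mathfrak m$-component $N'$ and take the submodule generated by all $F^e(N')$. It is $F$-stable, and together with $L$ it spans $M$. The only question is its length. The following toy module, an Artinian $k[[x]]$-module with a Frobenius action that we do not claim is a local cohomology module, shows where this breaks. Let
$$M=E\oplus kw,\qquad xw=0,\qquad F(e+\lambda w)=F(e)+\lambda^p x^{-1}\quad(e\in E,\ \lambda\in k),$$
with the usual $F$ on $E$. The rule $F(r\eta)=r^pF(\eta)$ holds. Indeed, if $r$ has constant term $r_0$, then $F(rw)=F(r_0w)=r_0^px^{-1}$, and $r^p-r_0^p\in x^pT$ kills $x^{-1}$. Here $L=x^tM=E$ for $t\gg0$. Starting from $N'=kw$, the closure under $F$ contains $x^{-1},x^{-p},x^{-p^2},\dots$, hence all of $E$: it has infinite length.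

One might correct $w$ first. A finite length $N$ with $N+E=M$ contains some $w-l$ with $l\in E$. If $N$ is $F$-stable, then
$$F(w-l)=x^{-1}-F(l)\in N\cap E .$$
The module $N\cap E$ is an $F$-stable submodule of $E$ of finite length, so its pole orders are bounded. But $F$ multiplies pole orders by $p$, so $N\cap E=0$. Thus we would need $F(l)=x^{-1}$, and $F(l)$ involves only exponents divisible by $p$. No choice of $l$ works. Had we set $F(w)=x^{-p}$ instead, then $l=x^{-1}$ would work: the line $k(w-x^{-1})$ is killed by $x$ and by $F$.

So the obstruction is a class $\eta$ with $F(\eta)\in L$ that cannot be matched by $F(l)$ with $l\in L$. The task is to produce this picture as the local cohomology of a ring.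

## 6. A chain of rings $D_1\subset D_0\subset D$

To leave room for construction, realize $H^2$ as an $H^1$. If $R\subseteq S$ with $H^1_\mathfrak m(S)=H^2_\mathfrak m(S)=0$, then $H^2_\mathfrak m(R)\cong H^1_\mathfrak m(S/R)$ compatibly with $F$. We want this to be an extension
$$0\to L_0\to M\to V\to 0$$
with $V$ of finite length and $F=0$ on $V$, and with $F$ on $L_0$ multiplying pole orders. A natural way to get $F=0$ on a quotient $D/D_0$ of rings is to have $g^p\in D_0$ for all $g\in D$. This holds when $D_0$ is the kernel of a derivation of $D$, since $\delta(g^p)=pg^{p-1}\delta(g)=0$.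

So take $D=k[[a,b]]$ and
$$\delta=a^p\partial_a+b^p\partial_b:D\to D,\qquad D_0=\ker\delta .$$
Then $D/D_0\cong\delta(D)$ via $\delta$, and since $H^0$ and $H^1$ of $D$ vanish, $H^1_\mathfrak m(D/D_0)$ will be the $\mathfrak m$-torsion of $D/\delta(D)$. That torsion is not zero: the class of $1$ is nonzero because $\delta(D)\subseteq(a^p,b^p)$, and
$$b^p\cdot 1=\delta(b),\qquad a^{pn}\cdot 1=\delta\bigl(a^{1+p(n-1)}\bigr)\quad(n\ge 1), \tag{1}$$
so powers of $a$ and $b$ kill it.

If we stop here and use $D_0$ alone, the attempt does not give a counterexample: then $M=V$ has finite length with $F=0$, and $N=M$ is $F$-stable. An infinite-length part $L_0$ is needed, into which $F$ of the class of $1$ can land. We obtain it by shrinking $D_0$ to a subring $D_1$ along the curve $b=0$. Restricting to $b=0$ will map $D_0$ onto $T=k[[a^p]]=k[[x]]$, and we keep only the elements whose restriction lies in $T_1=k[[x^n]]$. Then $D_0/D_1\cong T/T_1$, whose $H^1$ consists of the polar parts in $x$ with exponents prime to the rule "divisible by $n$", that is, with exponents not divisible by $n$. The choice is $n=p+1$. The proof uses only that $n\ge2$,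 $p\nmid n$ and $n\nmid p-1$.

## 7. Proof of Theorem 1

**Step 1. The ring.** This step defines $R$ and checks that it is a complete local domain of dimension $d$ with residue field $k$.

Let $S=k[[a,b,c_1,\dots,c_{d-2}]]$. Let $\pi:S\to D=k[[a,b]]$ be reduction modulo $(c_1,\dots,c_{d-2})$, and let $\varepsilon:D\to k[[a]]$ be reduction modulo $b$. Let $\delta$ and $D_0$ be as above. By the product rule $D_0$ is a subring of $D$ and $\delta$ is $D_0$-linear; also $g^p\in D_0$ for all $g\in D$, and $k[[a^p,b^p]]\subseteq D_0$. Put
$$x=a^p,\qquad n=p+1,\qquad T=k[[x]]\supset T_1=k[[x^n]].$$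

We have $\varepsilon(D_0)=T$. Indeed, if $g\in D_0$ then $0=\varepsilon(\delta g)=a^p\,\partial_a(\varepsilon(g))$, because $\varepsilon$ kills $b^p\partial_bg$ and commutes with $\partial_a$. So $\partial_a(\varepsilon(g))=0$, that is, $\varepsilon(g)\in k[[a^p]]=T$. Conversely $T=k[[a^p]]\subseteq D_0$ and $\varepsilon$ is the identity on it. Define
$$D_1=\{g\in D_0:\varepsilon(g)\in T_1\},\qquad R=\pi^{-1}(D_1)\subseteq S.$$
These are subrings.

Let $u=a^{pn}$, $v=b^p$ and $P=k[[u,v,c_1,\dots,c_{d-2}]]$. Then $P\subseteq R$, because $\pi(P)=k[[u,v]]$ is killed by $\delta$ and $\varepsilon(k[[u,v]])=k[[x^n]]=T_1$. The ring $S$ is finite free over $P$, with basis $a^ib^j$ for $0\le i<pn$, $0\le j<p$. We read off the properties of $R$.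

* $R$ is a $P$-submodule of the finite $P$-module $S$, hence a finite $P$-module and a Noetherian ring. It is a domain, and $S$ is finite over $R$.
* Every maximal ideal of $R$ is contracted from a maximal ideal of the integral extension $S$, and $S$ is local. So $R$ is local with $\mathfrak m=R\cap\mathfrak m_S$, and $k\subseteq R/\mathfrak m\subseteq S/\mathfrak m_S=k$.
* By integrality, $\dim R=\dim S=d$.
* $R$ is finite over the complete local ring $P$, so it is complete in the $\mathfrak m_PR$-adic topology. Since $R/\mathfrak m_PR$ is a finite-dimensional $k$-algebra, $\sqrt{\mathfrak m_PR}=\mathfrak m$, so $R$ is complete.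

From now on we compute $H^j_\mathfrak m$ by Čech complexes on $u,v,c_1,\dots,c_{d-2}$.

**Step 2. From $H^2_\mathfrak m(R)$ to $H^1_\mathfrak m(D/D_1)$.** This step replaces $R$ by the two-variable module $Q=D/D_1$.

Since $S$ is free over $P$, and $u,v,c_1,\dots,c_{d-2}$ are the variables of $P$, we have $H^j_\mathfrak m(S)=0$ for $j<d$. As $d\ge 3$, this gives $H^1_\mathfrak m(S)=H^2_\mathfrak m(S)=0$. The sequence $0\to R\to S\to S/R\to 0$ is compatible with $p$-th power maps, so it gives an $F$-compatible isomorphism $H^1_\mathfrak m(S/R)\cong H^2_\mathfrak m(R)$. Because $\pi$ is surjective and $R=\pi^{-1}(D_1)$, it induces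
$$S/R\cong Q:=D/D_1,\qquad \varphi[g]=[g^p].$$
Here $R$ acts through $\pi:R\to D_1$, so each $c_j$ acts as $0$ and the Čech complex of $Q$ is
$$Q\to Q_u\oplus Q_v\to Q_{uv},\qquad (q_1,q_2)\mapsto q_2-q_1\ \text{ in the last map}.$$
Put $M=H^1_\mathfrak m(Q)\cong H^2_\mathfrak m(R)$. We study it through the $\varphi$-compatible exact sequence
$$0\to D_0/D_1\to D/D_1\to D/D_0\to 0. \tag{2}$$

**Step 3. The submodule coming from $D_0/D_1$.** This step computes the infinite-length part $L_0$ and its $F$.

The map $\varepsilon:D_0\to T$ is surjective and $D_1$ is the preimage of $T_1$, so $D_0/D_1\cong T/T_1$. Here $u$ acts as $x^n$, $v$ and the $c_j$ act as $0$, and $\varphi$ is the $p$-th power. So $H^j_\mathfrak m(T/T_1)$ is the cohomology of the two-term complex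
$$T/T_1\to k((x))/k((x^n)).$$
The kernel is $(T\cap k((x^n)))/T_1=0$. Thus $H^0=0$, $H^j=0$ for $j\ge 2$, and
$$L_0:=H^1_\mathfrak m(T/T_1)=k((x))/\bigl(k[[x]]+k((x^n))\bigr).$$
It has $k$-basis $\{x^{-j}:j\ge 1,\ n\nmid j\}$. These elements span, since power series and exponents divisible by $n$ are divided out. They are independent, since an element of $k[[x]]+k((x^n))$ has coefficient $0$ at each such $x^{-j}$. The action is
$$F\Bigl(\sum\lambda_jx^{-j}\Bigr)=\sum\lambda_j^p\,x^{-pj}. \tag{3}$$
Since $\gcd(p,n)=1$, $n\nmid j$ implies $n\nmid pj$, so $F$ sends basis elements to distinct basis elements.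

**Step 4. The quotient coming from $D/D_0$.** This step shows that it contributes a finite length module on which $F=0$.

On $D/D_0$ the map $\varphi$ is $0$, because $g^p\in D_0$. So $F=0$ on $H^j_\mathfrak m(D/D_0)$. As $\delta$ is $D_0$-linear, it induces an isomorphism of $R$-modules $D/D_0\cong\delta(D)\subseteq D$. Since $D$ is finite free over $k[[u,v]]$, $H^0_\mathfrak m(D)=H^1_\mathfrak m(D)=0$. From $0\to\delta(D)\to D\to D/\delta(D)\to 0$ we get $H^0_\mathfrak m(\delta(D))=0$ and
$$V:=H^1_\mathfrak m(\delta(D))\cong H^0_\mathfrak m\bigl(D/\delta(D)\bigr).$$
The module $D/\delta(D)$ is finite over $R$, so $V$ is finitely generated and $\mathfrak m$-torsion, hence of finite length.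

Since $H^0_\mathfrak m(D/D_0)=0$ and $H^2_\mathfrak m(D_0/D_1)=0$, the long exact sequence of (2) is the $F$-compatible sequence
$$0\to L_0\to M\to V\to 0,\qquad \ell(V)<\infty,\quad F|_V=0. \tag{4}$$

**Step 5. $L=L_0$.** This step identifies the submodule $L$ of Lemma 3. Since $V$ has finite length, $\mathfrak m^tM\subseteq L_0$ for $t\gg 0$. Since $u$ acts on $L_0$ as $x^n$, which is surjective, $L_0=u^tL_0\subseteq\mathfrak m^tM$. So $L_0=\mathfrak m^tM$ for $t\gg 0$.

**Step 6. For every $e\ge 1$, the only $F^e$-stable submodule of $L_0$ of finite length is $0$.** This is the pole-order argument of Section 5. A finite length submodule is killed by some $u^t$. We have $u^t\sum\lambda_jx^{-j}=\sum\lambda_jx^{nt-j}$, and for $j>nt$ the terms $x^{-(j-nt)}$ are distinct basis elements, since $n\nmid j-nt$. So every element killed by $u^t$ has pole order less than $nt$. But by (3), $F^e$ multiplies the pole order of a nonzero element by $p^e$. A nonzero $F^e$-stable submodule would therefore contain elements of unbounded pole order.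

**Step 7. The class $\eta$.** This step lifts the class of $1\in D/\delta(D)$ to $M$ and computes its Frobenius image. By (1), the image of $1$ in $V=H^1_\mathfrak m(\delta(D))$ is the class of $\bigl(\delta(a^{1+p^2})/u,\ \delta(b)/v\bigr)$. This suggests the cochain
$$\alpha=\Bigl(\frac{[a^{1+p^2}]}{u},\ \frac{[b]}{v}\Bigr)\in Q_u\oplus Q_v .$$
It is a cocycle. Put
$$h=a^{1+p^2}v-bu=a^{1+p^2}b^p-a^{p^2+p}b=a^{p^2}(ab^p-a^pb).$$
Then $\delta(h)=a^{p^2}(a^pb^p-a^pb^p)=0$ and $\varepsilon(h)=0$, so $h\in D_1$. The coboundary of $\alpha$ is $-[h]/(uv)=0$. Let $\eta=[\alpha]\in M$.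

Now $F(\eta)$ is represented by $\bigl([a^{p+p^3}]/u^p,\ [b^p]/v^p\bigr)$. Both $a^{p+p^3}=x^{1+p^2}$ and $b^p$ lie in $D_0$, so this cocycle comes from $D_0/D_1\cong T/T_1$. There, as $\varepsilon(b^p)=0$ and $np=p^2+p$, it becomes $\bigl(x^{1+p^2}/x^{np},0\bigr)=(x^{1-p},0)$. Hence
$$F(\eta)=x^{-(p-1)}\in L_0,\qquad F^e(\eta)=x^{-(p-1)p^{e-1}}\quad(e\ge 1). \tag{5}$$
Since $0<p-1<n$ and $\gcd(p,n)=1$, we have $n\nmid(p-1)p^{e-1}$. So these are basis elements of $L_0$; in particular they are not $0$.

As a check, take $p=2$. Then $x=a^2$, $n=3$, $u=a^6$, $v=b^2$, $\alpha=([a^5]/u,[b]/v)$, and $F(\eta)=x^5/x^6=x^{-1}$. The basis of $L_0$ is $x^{-1},x^{-2},x^{-4},x^{-5},\dots$.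

**Step 8. There is no $F^e$-stable complement.** This step refutes (b) of Lemma 3, exactly as in the toy module. Suppose $N\subseteq M$ (possibly $0$) has finite length, is $F^e$-stable, and $N+L_0=M$. Write $\eta=\nu+l$ with $\nu\in N$, $l\in L_0$. As $F=0$ on $V$, the image of $F^e(\nu)$ in $V$ is $0$, so $F^e(\nu)\in N\cap L_0$. This intersection is an $F^e$-stable submodule of $L_0$ of finite length, so it is $0$ by Step 6. Hence $F^e(\eta)=F^e(l)$. But $F^e(l)$ is a $k$-combination of basis elements $x^{-p^ej}$, while $F^e(\eta)=x^{-(p-1)p^{e-1}}$ is a basis element and $p^e\nmid(p-1)p^{e-1}$. This is a contradiction.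

By Lemma 3, no irredundant secondary representation of $M\cong H^2_\mathfrak m(R)$ has an $\mathfrak m$-component that is zero or $F^e$-stable. Since the component is never zero, $\mathfrak m\in\operatorname{Att}_R(M)$. This proves Theorem 1. $\blacksquare$

The other attached prime can be named. Let $\mathfrak q=\ker(R\to T_1)$, the map being $\varepsilon\pi$. A nonzero element of $T_1$ is a unit of $T_1$ times a power of $x^n$, so it acts surjectively on $L_0$. Thus $L_0$ is $\mathfrak q$-secondary. In an irredundant representation of $M$ the components other than the $\mathfrak m$-component form an irredundant representation of $L=L_0$ (proof of Lemma 3), so $\operatorname{Att}_R(M)=\{\mathfrak q,\mathfrak m\}$.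

## 8. Raising degree and dimension by gluing two Cohen–Macaulay rings: Theorem 2(2)

For $i=2<d$, Theorem 2(2) is Theorem 1. To reach $i>2$ we raise degree and dimension together by $1$. The tool is the fiber product $B\times_RB=\{(b,b')\in B\times B:\bar b=\bar b'\in R\}$ of a surjection $B\to R$ with itself. For instance, for $B=k[[x]]\to k$ it consists of pairs of power series with equal constant terms, and it is isomorphic to $k[[x,y]]/(xy)$.

**Lemma 4.** Let $(R,\mathfrak m)$ be complete local of characteristic $p$ with residue field $k$ and $\dim R=d>i\ge 2$. There is a complete local ring $(R^+,\mathfrak m^+)$ of dimension $d+1$ with residue field $k$, a surjection $R^+\to R$, and an $R^+$-linear $F$-compatible isomorphism $H^i_\mathfrak m(R)\cong H^{i+1}_{\mathfrak m^+}(R^+)$.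

*Proof.*

**Step 1. A Cohen–Macaulay ring $B$ one dimension larger.** This is the ring to be glued. By Cohen's structure theorem, $R=A/I$ with $A=k[[X_1,\dots,X_m]]$, and we may add variables so that $m\ge d+1$. Since $A$ is regular, $\operatorname{grade}I=\operatorname{ht}I=m-d$, so $I$ contains an $A$-regular sequence of length $m-d-1\ge 0$. Let $B$ be the quotient of $A$ by it. It is complete, Cohen–Macaulay, of dimension $d+1$, and surjects onto $R$ with kernel $K$. Put
$$R^+=B\times_RB=\{(b,b'):\bar b=\bar b'\in R\}.$$

**Step 2. The ring $R^+$.** We check what the statement claims about it.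

* *Noetherian.* The first projection $R^+\to B$ is surjective (use $(b,b)$) with kernel $0\times K$. On this kernel $R^+$ acts through the second projection, which is onto $B$, and $K$ is a finite $B$-module. So kernel and quotient are Noetherian $R^+$-modules, and so is $R^+$.
* *Local with residue field $k$.* If $(b,b')\in R^+$, then $b$ is a unit iff $\bar b=\bar b'$ is a unit of $R$ iff $b'$ is a unit; in that case $(b^{-1},b'^{-1})\in R^+$. So the non-units are the pairs with both entries in $\mathfrak m_B$. They form an ideal $\mathfrak m^+$, the kernel of the surjection $R^+\to B\to k$.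
* *Dimension.* $B\times B$ is generated over $R^+$ by $(1,0)$ and $(0,1)$, since $R^+$ contains the diagonal. It is a finite extension of $R^+$, so $\dim R^+=d+1$.
* *Complete.* The sequence
$$0\to R^+\to B\oplus B\to R\to 0,\qquad (b,b')\mapsto\bar b-\bar b', \tag{6}$$
consists of finite $R^+$-modules and is exact. The projections and $R^+\to R$ map $\mathfrak m^+$ onto $\mathfrak m_B$ and $\mathfrak m$, so $B\oplus B$ and $R$ are $\mathfrak m^+$-adically complete. Completion is exact on finite modules, so $R^+$ is complete.

**Step 3. The isomorphism.** This is where Cohen–Macaulayness of $B$ enters. In characteristic $p$ the maps in (6) commute with $p$-th powers, since $(\bar b-\bar b')^p=\bar b^p-\bar b'^p$. So its long exact sequence is $F$-compatible. As $B$ is Cohen–Macaulay of dimension $d+1>i+1$, we have $H^i_{\mathfrak m^+}(B\oplus B)=H^{i+1}_{\mathfrak m^+}(B\oplus B)=0$. So the connecting map $H^i_\mathfrak m(R)\to H^{i+1}_{\mathfrak m^+}(R^+)$ is an isomorphism. $\square$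

*Proof of Theorem 2(2).* In Lemma 4 the map $R^+\to R$ is surjective, with $\mathfrak m^+$ mapping onto $\mathfrak m$. So the submodules, their lengths, $\mathfrak m^tM$, and $F^e$-stability are the same over $R$ and over $R^+$. By Lemma 3, failure for $(R,i)$ is equivalent to failure for $(R^+,i+1)$. Given $2\le i<d$, start with the ring of Theorem 1 of dimension $d-i+2\ge 3$, where the property fails in degree $2$ for all $F^e$. Apply Lemma 4 $i-2$ times; the dimension stays larger than the degree throughout. The result is a complete local ring of dimension $d$ with residue field $k$ for which the property fails in degree $i$, for every $F^e$. $\blacksquare$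

## 9. Degree one and integral sections: Theorem 2(1)

Section 5 settled $i=0$ and $i\ge d$. It remains to treat $i=1$, where we may assume $d\ge 2$. Here $M$ is the quotient of a ring by the image of $R$, with $F$ given by the $p$-th power, so any finite $R$-subalgebra gives an $F$-stable submodule of finite length. The module $D/D_1$ of Section 7 offers no such ring: there the classes were cocycles with values in a quotient module. The work is to find a large enough finite subalgebra.

**Step 1. Reduction to complete $R$.** This makes local duality available. Completion changes neither $H^1_\mathfrak m(R)$ with its $F$, nor its submodules (the module is $\mathfrak m$-torsion), nor $\mathfrak m^tM$. So condition (b) of Lemma 3 is the same for $R$ and its completion, and we assume that $R$ is complete.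

**Step 2. Splitting off the part of dimension at most one.** We isolate the ideal responsible for the infinite-length part of $M$. Let
$$J=\{r\in R:\dim R/\operatorname{ann}(r)\le 1\},\qquad R''=R/J.$$
As $\operatorname{ann}(r+s)\supseteq\operatorname{ann}(r)\cap\operatorname{ann}(s)$, $J$ is an ideal, and being finitely generated it has $\dim J\le 1$. If $\bar r\in R''$ satisfies $\dim R\bar r\le 1$, then $0\to Rr\cap J\to Rr\to R\bar r\to 0$ shows $\dim Rr\le 1$, so $r\in J$ and $\bar r=0$. Hence every $\mathfrak q\in\operatorname{Ass}R''$ has $\dim R/\mathfrak q\ge 2$.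

**Step 3. $H^1_\mathfrak m(R'')$ has finite length.** This bounds the part of $M$ that $N$ must cover. By Cohen, write $R$ as a quotient of a regular local ring $B$ of dimension $N_0$. By local duality, $H^1_\mathfrak m(R'')$ is the Matlis dual of the finite $B$-module $W=\operatorname{Ext}_B^{N_0-1}(R'',B)$. Let $\mathfrak q\ne\mathfrak m_B$ be a prime of $B$. If $\operatorname{ht}\mathfrak q\le N_0-2$, then $W_\mathfrak q=0$, because $B_\mathfrak q$ has global dimension at most $N_0-2$. If $\operatorname{ht}\mathfrak q=N_0-1$, then by local duality over $B_\mathfrak q$ the Matlis dual of $W_\mathfrak q$ is $H^0_{\mathfrak qB_\mathfrak q}(R''_\mathfrak q)$. This vanishes: $\dim B/\mathfrak q=1$, so $\mathfrak q\notin\operatorname{Ass}R''$ by Step 2. Since the Matlis dual of a nonzero module is nonzero, $W_\mathfrak q=0$. So $W$ is finitely generated and supported at $\mathfrak m_B$ only; it has finite length, and so does its dual $H^1_\mathfrak m(R'')$.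

**Step 4. Sections on the punctured spectrum.** This step turns $M$ into a quotient of a ring. Let $U=\operatorname{Spec}R\setminus\{\mathfrak m\}$ and, for a finite $R$-module $W$, let $\Gamma(W)=H^0(U,\tilde W)$. Recall the exact sequence $W\to\Gamma(W)\to H^1_\mathfrak m(W)\to 0$ and the isomorphism $H^1(U,\tilde W)\cong H^2_\mathfrak m(W)$. If $z_1,\dots,z_r$ generate an $\mathfrak m$-primary ideal, $\Gamma(W)$ is the module of Čech $1$-cocycles, the kernel of $\prod W_{z_i}\to\prod W_{z_iz_j}$. Put $\mathcal S=\Gamma(R)$ and $\mathcal S''=\Gamma(R'')$, which are rings. By the Čech description,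
$$M=H^1_\mathfrak m(R)=\mathcal S/\operatorname{im}R\quad\text{with $F$ induced by }s\mapsto s^p,\qquad H^1_\mathfrak m(R'')=\mathcal S''/\operatorname{im}R .$$
By Step 3, $\mathcal S''$ is a finite $R$-module. Since $\dim J\le 1$, $H^1(U,\tilde J)=H^2_\mathfrak m(J)=0$, so
$$0\to\Gamma(J)\to\mathcal S\to\mathcal S''\to 0 \tag{7}$$
is exact, and so is $H^1_\mathfrak m(J)\to M\to H^1_\mathfrak m(R'')\to 0$.

**Step 5. The image $L'$ of $H^1_\mathfrak m(J)$ in $M$ lies in $L$.** So it is harmless for condition (b). Let $\mathfrak m=(z_1,\dots,z_r)$. The map $(z_1,\dots,z_r):J^r\to\mathfrak mJ$ is surjective and its kernel has dimension at most $1$, hence zero $H^2_\mathfrak m$. So $H^1_\mathfrak m(J)^r\to H^1_\mathfrak m(\mathfrak mJ)$ is surjective. Also $H^1_\mathfrak m(\mathfrak mJ)\to H^1_\mathfrak m(J)$ is surjective, because $H^1_\mathfrak m(J/\mathfrak mJ)=0$. The composite says $H^1_\mathfrak m(J)=\mathfrak mH^1_\mathfrak m(J)$. Therefore $L'=\mathfrak m^tL'\subseteq\mathfrak m^tM$ for all $t$, that is, $L'\subseteq L$.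

**Step 6. The structure of $\Gamma(J)$.** We need to know which elements of $\Gamma(J)$ are nilpotent and where we may adjust sections freely. The support of $\tilde J$ on $U$ consists of the primes $\mathfrak p\ne\mathfrak m$ containing $\operatorname{ann}J$. As $\dim J\le 1$, they all have $\dim R/\mathfrak p=1$ and are minimal over $\operatorname{ann}J$. So they are finitely many closed points $\mathfrak p_1,\dots,\mathfrak p_r$ of $U$. Choose $z\in\mathfrak m$ outside all $\mathfrak p_j$. The set $\{\mathfrak p_1,\dots,\mathfrak p_r\}$ is the spectrum of the Artinian ring $(R/\operatorname{ann}J)_z$, and $\Gamma(J)=J_z$. Hence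
$$\Gamma(J)=\prod_jJ_{\mathfrak p_j}\quad\text{via germs},$$
each $J_{\mathfrak p_j}$ has finite length over $R_{\mathfrak p_j}$, and products are computed germwise.

(α) *If $\mathfrak p=\mathfrak p_j$ is a minimal prime of $R$, then $J_\mathfrak p=R_\mathfrak p$.* Write $0=\mathfrak a\cap\mathfrak a'$, with $\mathfrak a$ the $\mathfrak p$-primary component of a primary decomposition and $\mathfrak a'$ the intersection of the others ($\mathfrak a'=R$ if there are none). As $\mathfrak p$ is minimal, no other associated prime is contained in $\mathfrak p$, so $\mathfrak a'\not\subseteq\mathfrak p$. For $r\in\mathfrak a'\setminus\mathfrak p$ we have $r\mathfrak a\subseteq\mathfrak a\cap\mathfrak a'=0$. So $\dim R/\operatorname{ann}(r)\le\dim R/\mathfrak a=1$ and $r\in J\setminus\mathfrak p$.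

(β) *If $\mathfrak p=\mathfrak p_j$ is not minimal, then $J_\mathfrak p$ is a nilpotent ideal of $R_\mathfrak p$.* The ring $R_\mathfrak p$ has infinite length and $J_\mathfrak p$ has finite length, so $J_\mathfrak p\ne R_\mathfrak p$ and $J_\mathfrak p\subseteq\mathfrak pR_\mathfrak p$. For some $t$ we have $\mathfrak p^tJ_\mathfrak p=0$, so $J_\mathfrak p^{t+1}=0$.

The following example shows that lifts must be chosen with care at points of type (α). Let $R=k[[x,y,z]]/(xz,yz)$, the ring of pairs $(f,g)\in k[[x,y]]\times k[[z]]$ with $f(0,0)=g(0)$. Here $J=(z)$ and $R''=k[[x,y]]$. The space $U$ is the disjoint union of the punctured spectrum of $k[[x,y]]$ and the point $(x,y)$, which is a minimal prime. So $\mathcal S=k[[x,y]]\times k((z))$. The lift $(1,z^{-1})$ of $1\in\mathcal S''=k[[x,y]]$ is not integral over $R$, but the lift $(1,0)$, whose germ at $(x,y)$ is $0$, is an idempotent, hence integral.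

**Step 7. Every $s''\in\mathcal S''$ lifts to an element $s\in\mathcal S$ integral over $R$.** This is the key point of the degree-one case. Take any lift, using (7). By (α), we may subtract the element of $\Gamma(J)$ whose germs at the points of type (α) equal those of the lift and whose germs at the points of type (β) are $0$. This gives a lift $s$ with zero germs at all points of type (α). Since $\mathcal S''$ is a finite $R$-module, there is a monic $g\in R[X]$ with $g(s'')=0$, and then $g(s)\in\Gamma(J)$. The element $s\,g(s)$ lies in the ideal $\Gamma(J)$ of $\mathcal S$. Its germs are $0$ at points of type (α), because those of $s$ are, and nilpotent at points of type (β). There are finitely many points, so $(s\,g(s))^t=0$ for some $t\ge 1$. As $X^tg(X)^t$ is monic, $s$ is integral over $R$.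

**Step 8. The finite length complement.** We now assemble $N$. Let $s_1,\dots,s_q\in\mathcal S$ be integral lifts of $R$-module generators of $\mathcal S''$, and let $C=R[s_1,\dots,s_q]\subseteq\mathcal S$ be the subring generated by $\operatorname{im}R$ and the $s_j$. It is a finite $R$-module, it is closed under $p$-th powers because it is a ring, and it surjects onto $\mathcal S''$. So
$$N=C/\operatorname{im}R\subseteq\mathcal S/\operatorname{im}R=M$$
is an $F$-stable, finitely generated submodule. Being $\mathfrak m$-torsion, it has finite length. It surjects onto $\mathcal S''/\operatorname{im}R=H^1_\mathfrak m(R'')=M/L'$. Thus $M=N+L'=N+L$ by Step 5. This is condition (b) of Lemma 3 with $e=1$, which proves Theorem 2(1) for $i=1$ and, with Section 5, completes the proof of Theorem 2. $\blacksquare$
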